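\title{The Cheeger constant of random Cayley graphs of finite Abelian groups}

\begin{abstract}
Let $G$ be an Abelian group of order $n$ that is a direct sum of $d$ cyclic groups, and form the Cayley graph of $G$ with $k$ independent, uniformly random generators. We prove that if $d\le(1-\beta)k$, then the Cheeger constant of this graph is at least $c_\beta\, n^{-1/k}$ except with probability at most $4\cdot 2^{-\beta k/4}$, where $c_\beta$ is explicit and of order $\beta/\log(1/\beta)$. For $k\ge 3d$ this proves a conjecture posed by Hermon and Olesker-Taylor, with the constant $1/5000$. We also show that the Cheeger constant is at most $6n^{-1/k}$ for every choice of generators, and that the order of $c_\beta$ as $\beta\to0$ is optimal. The lower bound compares each generator $z$ with its multiples $xz$, weighted by $1/x$, and then takes a union bound over characters.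
\end{abstract}

\section{The problem and the results}

\subsection*{The model}
Let $G=\bigoplus_{j=1}^d\mathbb Z_{m_j}$ be a finite Abelian group, written additively, of order $n=|G|\ge2$. For a multiset $Z=[Z_1,\dots,Z_k]$ of elements of $G$, the \emph{Cayley graph} $G(Z)$ is the undirected multigraph with vertex set $G$ and one edge $\{g,g+Z_i\}$ for each pair $(g,i)$ with $g\in G$ and $1\le i\le k$. Repeated generators give multiple edges, the generator $0$ gives loops, and with loops counted twice $G(Z)$ is $2k$-regular. The $Z_i$ are called generators even though they may fail to generate $G$. In the \emph{random Cayley graph}, $Z_1,\dots,Z_k$ are independent and uniform in $G$. Throughout, $\log$ is the natural logarithm.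

The \emph{Cheeger constant} of a finite $D$-regular graph $(V,E)$ is
\[
\Phi_*=\min_{1\le|A|\le|V|/2}\Phi(A),\qquad
\Phi(A)=\frac{\big|\{\{a,b\}\in E:\ a\in A,\ b\notin A\}\big|}{D\,|A|}.
\]
The number $\Phi(A)$ is the probability that the simple random walk, started at a uniform point of $A$, leaves $A$ in one step. So $\Phi_*$ measures the worst bottleneck of the graph, and $\Phi_*=0$ exactly when the graph is disconnected.

\subsection*{Which order to expect}
Let $\gamma=1-\lambda_2$ be the spectral gap of the simple random walk, where $\lambda_2$ is the second largest eigenvalue of its transition matrix. The discrete Cheeger inequality states that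
\[
\tfrac12\gamma\le\Phi_*\le\sqrt{2\gamma}.
\]
It is known that $\gamma$ is of order $n^{-2/k}$ with high probability for the random Cayley graph when $k\to\infty$, $\log k/\log n\to0$ and $k\ge3d$. This places $\Phi_*$ between the orders $n^{-2/k}$ and $n^{-1/k}$, and these are far apart when $n^{1/k}$ is large.

Two examples suggest that the upper end is the truth. On the cycle ($G=\mathbb Z_n$, $Z=[1]$, $n\ge3$) every set $A$ with $1\le |A|\le n/2$ has at least two boundary edges and an arc has exactly two, so $\Phi_*=1/\lfloor n/2\rfloor$, while $\gamma=1-\cos(2\pi/n)$ is of order $n^{-2}$; see \eqref{eq:gap} below. In the lattice $\mathbb Z^k$, a box of side $\ell$ has $2k\ell^{k-1}$ boundary edges, so $\Phi=1/\ell$. The graph $G(Z)$ receives $\mathbb Z^k$ through the map $x\mapsto\sum_ix_iZ_i$, and a box can embed only if $\ell^k\le n$. If random generators produce no bottleneck much worse than such a box, then $\Phi_*$ is of order $n^{-1/k}$.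

Hermon and Olesker-Taylor \cite{HOT} pose this as a conjecture: there is an absolute constant $c>0$ such that for every $\epsilon\in(0,1)$ there are $N(\epsilon)$ and $M(\epsilon)$ with $\mathbb P(\Phi_*<c\,n^{-1/k})\le\epsilon$ whenever $n\ge N(\epsilon)$ and $k\ge M(\epsilon)$. Some relation between $k$ and $d$ is needed, since fewer than $d$ elements never generate $\mathbb Z_2^d$. We read the conjecture under the assumptions of the spectral gap estimate, where it takes the following precise form.

\medskip
\noindent\textbf{Conjecture.} \emph{There is an absolute constant $c>0$ such that, for all sequences of groups $G_\nu=\bigoplus_{j=1}^{d_\nu}\mathbb Z_{m_{\nu,j}}$ and integers $k_\nu$ with $|G_\nu|\to\infty$, $k_\nu\to\infty$, $\log k_\nu/\log|G_\nu|\to0$ and $k_\nu\ge3d_\nu$,}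
\[
\mathbb P\big(\Phi_*(G_\nu(Z))<c\,|G_\nu|^{-1/k_\nu}\big)\to0,
\]
\emph{where $Z$ consists of $k_\nu$ independent uniform elements of $G_\nu$.}

\subsection*{Results}
The conjecture is true, in a nonasymptotic form.

\begin{theorem}\label{thm:lower}
Let $0<\beta<1$ and let $k\ge1$ satisfy $d\le(1-\beta)k$. If $Z_1,\dots,Z_k$ are independent and uniform in $G$, then
\[
\mathbb P\big(\Phi_*(G(Z))<c_\beta\,n^{-1/k}\big)\le4\cdot2^{-\beta k/4},
\qquad c_\beta=\frac{\beta}{1300\,(2+\log(1/\beta))}.
\]
\end{theorem}

\begin{corollary}\label{cor:conj}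
If $k\ge3d$, then $\mathbb P\big(\Phi_*(G(Z))<\frac1{5000}n^{-1/k}\big)\le4\cdot2^{-k/6}$. Hence the conjecture holds with $c=1/5000$; in the $\epsilon$-form one may take $M(\epsilon)=6\log_2(4/\epsilon)$ and any $N(\epsilon)\ge2$.
\end{corollary}

\begin{proof}
If $k\ge3d$ then $d\le(1-\beta)k$ with $\beta=2/3$. Since $\log\frac32<\frac12$, we have $c_{2/3}>\frac{2/3}{1300\cdot 5/2}=\frac1{4875}>\frac1{5000}$. The bound $4\cdot2^{-k/6}$ tends to $0$ as $k\to\infty$, and it is at most $\epsilon$ exactly when $k\ge6\log_2(4/\epsilon)$.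
\end{proof}

Neither the hypothesis $\log k/\log n\to0$ nor the spectral gap estimate is used. The hypothesis $k\to\infty$ cannot be dropped: if $G=\mathbb Z_n$ with $n$ even, then with probability $2^{-k}$ all generators are even and $\Phi_*=0$. The matching upper bound needs no randomness.

\begin{theorem}\label{thm:upper}
For every finite Abelian group $G$ of order $n\ge2$ and every multiset $Z$ of $k\ge1$ elements, $\Phi_*(G(Z))\le6\,n^{-1/k}$.
\end{theorem}

Thus $\frac1{5000}n^{-1/k}\le\Phi_*\le6n^{-1/k}$ with high probability under the assumptions of the conjecture. The last theorem shows what happens as $k$ approaches $d$.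

\begin{theorem}\label{thm:sharp}
Let $0<\beta\le1/16$, $k\ge1/\beta$, $d=\lfloor(1-\beta)k\rfloor$ and $G=\mathbb Z_2^d$. For every multiset $Z$ of $k$ elements,
\[
\Phi_*(G(Z))\le\Big(\frac{16\beta}{\log_2(1/\beta)}+\frac4k\Big)n^{-1/k}.
\]
\end{theorem}

\begin{corollary}\label{cor:range}
\begin{itemize}
\item[(a)] For each fixed $\delta>0$ the conjecture holds with $k_\nu\ge3d_\nu$ weakened to $k_\nu\ge(1+\delta)d_\nu$ and with $c$ depending on $\delta$.
\item[(b)] It fails under $k_\nu\ge(1+o(1))d_\nu$: there are groups $G=\mathbb Z_2^d$ and integers $k>d$ with $k\to\infty$, $k/d\to1$ and $\log k/\log n\to0$ for which $\max_Z\Phi_*(G(Z))\,n^{1/k}\to0$.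
\item[(c)] Let $c^*(\beta)$ be the supremum of the constants $c$ for which the conjecture holds with $k_\nu\ge3d_\nu$ replaced by $d_\nu\le(1-\beta)k_\nu$. Then $c_\beta\le c^*(\beta)\le16\beta/\log_2(1/\beta)$ for $0<\beta\le1/16$, so $c^*(\beta)$ is of order exactly $\beta/\log(1/\beta)$ as $\beta\to0$.
\end{itemize}
\end{corollary}

Section~\ref{sec:prelim} expresses the boundary through characters, and Section~\ref{sec:upper} proves Theorem~\ref{thm:upper}. Section~\ref{sec:multiples} contains the main idea, a deterministic criterion for a lower bound on $\Phi_*$. Sections~\ref{sec:weight} and~\ref{sec:union} verify the criterion for random generators. Section~\ref{sec:codes} proves Theorem~\ref{thm:sharp} and Corollary~\ref{cor:range}.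

\section{Boundaries and characters}\label{sec:prelim}

A \emph{character} of $G$ is a homomorphism $\chi$ from $G$ to the unit circle. The characters form a group $\widehat G$ under pointwise multiplication, and $\widehat G\cong G$; in particular $|\widehat G|=n$. For $f:G\to\mathbb C$ put $\hat f(\chi)=\sum_gf(g)\overline{\chi(g)}$. Fourier inversion and Parseval's identity read
\[
f(g)=\frac1n\sum_\chi\hat f(\chi)\chi(g),\qquad\sum_g|f(g)|^2=\frac1n\sum_\chi|\hat f(\chi)|^2 .
\]
We write $\chi(z)=e^{2\pi iw_\chi(z)}$, so that $w_\chi:G\to\mathbb R/\mathbb Z$ is a homomorphism, and we let $\|w\|\in[0,\frac12]$ be the distance from $w$ to $\mathbb Z$. If $\chi$ has order $m$ in $\widehat G$, then $w_\chi$ maps $G$ onto $\frac1m\mathbb Z/\mathbb Z$ and each fiber has $n/m$ elements. Indeed, the image is a finite subgroup of $\mathbb R/\mathbb Z$, hence equal to $\frac1{m'}\mathbb Z/\mathbb Z$ for some $m'$, and $\chi^r=1$ if and only if $m'$ divides $r$; so $m'=m$.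

One step of the walk on $G(Z)$ adds $\pm Z_i$ with probability $1/2k$ each, so $\chi$ is an eigenfunction with eigenvalue $\frac1k\sum_i\cos2\pi w_\chi(Z_i)$. The characters form a basis of the functions on $G$, and therefore
\begin{equation}\label{eq:gap}
\gamma=\min_{\chi\ne1}\ \frac1k\sum_{i=1}^k\big(1-\cos2\pi w_\chi(Z_i)\big).
\end{equation}

For $A\subseteq G$ and $z\in G$, the boundary of $A$ in direction $z$ is measured by
\[
b_A(z)=|\{g\in A:\ g+z\notin A\}| .
\]

\begin{lemma}\label{lem:boundary}
Let $A\subseteq G$ be nonempty, with indicator function $f$. Then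
\begin{align}
\Phi(A)&=\frac1{k|A|}\sum_{i=1}^kb_A(Z_i),\label{eq:phi}\\
b_A(xz)&\le x\,b_A(z)\qquad(z\in G,\ x=1,2,\dots),\label{eq:sub}\\
b_A(z)&=\frac1n\sum_\chi|\hat f(\chi)|^2\big(1-\cos2\pi w_\chi(z)\big).\label{eq:fourier}
\end{align}
\end{lemma}

\begin{proof}
The edge $\{g,g+z\}$ crosses the boundary if and only if exactly one of $g$, $g+z$ lies in $A$. There are $b_A(z)$ such $g$ in $A$. Exactly $|A|$ elements $g$ satisfy $g+z\in A$, and $|A|-b_A(z)$ of them lie in $A$, so there are also $b_A(z)$ such $g$ outside $A$. Hence there are $2\sum_ib_A(Z_i)$ boundary edges, and dividing by $2k|A|$ gives \eqref{eq:phi}.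

If $g\in A$ and $g+z_1+z_2\notin A$, then either $g+z_1\notin A$, or $h=g+z_1$ satisfies $h\in A$ and $h+z_2\notin A$. Thus $b_A(z_1+z_2)\le b_A(z_1)+b_A(z_2)$, and \eqref{eq:sub} follows by induction on $x$.

Finally $b_A(z)=|A|-\sum_gf(g)f(g+z)$. Inverting $f(g+z)$ and using $\sum_gf(g)\chi(g)=\overline{\hat f(\chi)}$, which holds because $f$ is real, we get $\sum_gf(g)f(g+z)=\frac1n\sum_\chi|\hat f(\chi)|^2\chi(z)$. Parseval gives $|A|=\frac1n\sum_\chi|\hat f(\chi)|^2$. Subtracting and taking real parts gives \eqref{eq:fourier}.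
\end{proof}

\section{The upper bound}\label{sec:upper}

A character maps $G$ onto a cycle of roots of unity, and the preimage of half of that cycle is a natural test set. It has small boundary when the character turns every generator into a small rotation. Such a character exists by the pigeonhole principle.

\begin{lemma}\label{lem:pigeon}
For any $z_1,\dots,z_r\in G$, $r\ge1$, there is a character $\chi\ne1$ with $\|w_\chi(z_i)\|\le2n^{-1/r}$ for all $i$.
\end{lemma}

\begin{proof}
If $n^{1/r}\le2$, any $\chi\neq1$ will do, because $\|w\|\le\frac12$ always. Otherwise let $N=\lceil n^{1/r}\rceil-1$, so that $N^r<n$ and $N\ge n^{1/r}-1\ge\frac12n^{1/r}$. Partition $(\mathbb R/\mathbb Z)^r$ into $N^r$ half-open cubes of side $1/N$. Among the $n$ characters, two distinct ones $\chi_1,\chi_2$ have their points $(w_{\chi_j}(z_i))_{i\le r}$ in the same cube. Then $\chi=\chi_1\chi_2^{-1}\neq1$ and $\|w_\chi(z_i)\|\le1/N\le2n^{-1/r}$.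
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Take $\chi$ from Lemma~\ref{lem:pigeon} applied to $Z_1,\dots,Z_k$, and let $m\ge2$ be its order. Let $I$ consist of $\lfloor m/2\rfloor$ consecutive points of $\frac1m\mathbb Z/\mathbb Z$, and let $A=w_\chi^{-1}(I)$. Then $1\le|A|=\frac nm\lfloor\frac m2\rfloor\le\frac n2$. Fix $z$ and write $w_\chi(z)=\pm j/m$ with $j=m\|w_\chi(z)\|$. Translation by $\pm j/m$ keeps inside $I$ all points of $I$ except possibly the last $j$ in the direction of motion. Each point has $n/m$ preimages, so $b_A(z)\le\frac nm\,j=n\|w_\chi(z)\|$. By \eqref{eq:phi},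
\[
\Phi_*\le\Phi(A)\le\frac m{\lfloor m/2\rfloor}\cdot\frac1k\sum_{i=1}^k\|w_\chi(Z_i)\|\le3\cdot2n^{-1/k},
\]
since $m/\lfloor m/2\rfloor$ equals $2$ for even $m$ and $2+\frac{2}{m-1}\le3$ for odd $m\ge3$.
\end{proof}

\section{From generators to their multiples}\label{sec:multiples}

Fourier analysis applied to the generators themselves cannot prove Theorem~\ref{thm:lower}. For the character of Lemma~\ref{lem:pigeon}, the inequality $1-\cos u\le u^2/2$ gives $1-\cos2\pi w_\chi(Z_i)\le8\pi^2n^{-2/k}$, so bounding the multipliers in \eqref{eq:fourier} by their minimum yields at best the order $n^{-2/k}$. The remedy is visible on the cycle.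

\begin{example}\label{ex:cycle}
Let $G=\mathbb Z_n$, $Z=[1]$ and $1\le|A|\le n/2$. For each pair $g\in A$, $h\notin A$ there is exactly one $x\in\{1,\dots,n-1\}$ with $g+x=h$. Hence, by \eqref{eq:sub},
\[
|A|\,(n-|A|)=\sum_{x=1}^{n-1}b_A(x)\le b_A(1)\sum_{x=1}^{n-1}x=b_A(1)\,\frac{n(n-1)}2 .
\]
Since $n-|A|\ge n/2$, this gives $\Phi(A)=b_A(1)/|A|\ge1/(n-1)$, which is the correct order. The graph with the long steps $x$ has no bottleneck, and replacing a step $x$ by $x$ unit steps costs only a factor $x$.
\end{example}

The linear cost in \eqref{eq:sub} is a property of indicator functions. Character by character, one only has $1-\cos2\pi xw\le x^2(1-\cos2\pi w)$, from $|\sin xu|\le x|\sin u|$, and the factor $x^2$ is attained in the limit $w\to0$. The general form of the example is as follows.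

\begin{proposition}\label{prop:criterion}
Let $a_1,\dots,a_L\ge0$, not all zero, and put
\[
\psi(w)=\sum_{x=1}^La_x(1-\cos2\pi xw),\qquad K=\sum_{x=1}^Lx\,a_x .
\]
Let $t\ge0$. If $\frac1k\sum_{i=1}^k\psi(w_\chi(Z_i))\ge t$ for every character $\chi\ne1$, then $\Phi_*(G(Z))\ge t/(2K)$.
\end{proposition}

\begin{proof}
Let $1\le|A|\le n/2$ and consider $T=\frac1k\sum_{i=1}^k\sum_{x=1}^La_x\,b_A(xZ_i)$. By \eqref{eq:sub} and \eqref{eq:phi},
\[
T\le\frac Kk\sum_{i=1}^kb_A(Z_i)=K\,|A|\,\Phi(A).
\]
By \eqref{eq:fourier} and $w_\chi(xz)=x\,w_\chi(z)$,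
\[
T=\frac1n\sum_\chi|\hat f(\chi)|^2\,\frac1k\sum_{i=1}^k\psi(w_\chi(Z_i))\ge\frac tn\sum_{\chi\ne1}|\hat f(\chi)|^2 .
\]
The trivial character has $\hat f(1)=|A|$, so Parseval gives $\frac1n\sum_{\chi\ne1}|\hat f(\chi)|^2=|A|-|A|^2/n\ge|A|/2$. Therefore $K|A|\Phi(A)\ge t|A|/2$.
\end{proof}

For $L=1$ and $a_1=1$, the proposition and \eqref{eq:gap} give the half $\Phi_*\ge\gamma/2$ of the Cheeger inequality. Example~\ref{ex:cycle} is the case $L=n-1$, $a_x=1$, in which $\psi(j/n)=n$ for $j\ne0$.

\subsection*{Choosing the weights}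
The multiples must reach $L\approx n^{1/k}$, since only then do they detect rotations as small as those in Lemma~\ref{lem:pigeon}. Example~\ref{ex:cycle} suggests the flat weight $a_x=1/L$, with $K=(L+1)/2$, and we would then need a constant $t>0$. This fails for every choice of $Z$ when $k\to\infty$ and $n^{1/k}\to\infty$. The flat weight satisfies $\psi(w)\le\min(2,\,2\pi^2L^2\|w\|^2)$. Let $L\le Cn^{1/k}$ and $1\le\ell<k$, and apply Lemma~\ref{lem:pigeon} to $Z_1,\dots,Z_{k-\ell}$ only. Since $\frac1{k-\ell}-\frac1k\ge\frac\ell{k^2}$, the resulting character has $L\|w_\chi(Z_i)\|\le2C(n^{1/k})^{-\ell/k}$ for $i\le k-\ell$, so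
\[
\frac1k\sum_{i=1}^k\psi(w_\chi(Z_i))\le\frac{2\ell}k+8\pi^2C^2\,(n^{1/k})^{-2\ell/k}.
\]
With $\ell=\lceil\eta k\rceil$ the right side tends to $2\eta$, and $\eta>0$ is arbitrary.

A character can thus sacrifice a small fraction of the generators in order to be extremely small on the rest, and a bounded $\psi$ charges too little for the sacrificed ones. The sacrifice stops helping only when $\ell/k$ is as small as about $1/\log L$, so a sacrificed generator should be charged about $\log L$. The weight $a_x=1/x$ does this, and its cost $K=L$ is of the same order as before. For an integer $L\ge1$ we set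
\[
\psi_L(w)=\sum_{x=1}^L\frac{1-\cos2\pi xw}x\ \ge0 .
\]

\section{Estimates for the logarithmic weight}\label{sec:weight}

For $x$ beyond $1/\|w\|$ the cosines in $\psi_L(w)$ cancel one another, and what remains is the harmonic sum over $1/\|w\|<x\le L$, of size $\log(L\|w\|)$.

\begin{lemma}\label{lem:log}
If $s=\|w\|>0$, then $\psi_L(w)\ge\log(Ls)-\frac32$.
\end{lemma}

\begin{proof}
If $Ls\le1$ the right side is negative, while $\psi_L\ge0$. Let $L>1/s$ and $X=\lfloor1/s\rfloor$, so that $X<L$ and $X+1>1/s$. Since $\sum_{x\le L}1/x\ge\log L$, it suffices to show that $\sum_{x\le L}x^{-1}\cos2\pi xw\le\log(1/s)+\frac32$. The terms up to $X$ are bounded trivially: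
\[
\sum_{x=1}^X\frac{\cos2\pi xw}x\le\sum_{x=1}^X\frac1x\le1+\log X\le1+\log(1/s).
\]
For the remaining terms let $C_y=\sum_{x=X+1}^y\cos2\pi xw$. Summing a geometric series and using $\sin\pi s\ge2s$ on $[0,\frac12]$,
\[
|C_y|\le\frac2{|1-e^{2\pi iw}|}=\frac1{\sin\pi s}\le\frac1{2s}.
\]
Summation by parts gives
\[
\sum_{x=X+1}^L\frac{\cos2\pi xw}x=\sum_{y=X+1}^{L-1}C_y\Big(\frac1y-\frac1{y+1}\Big)+\frac{C_L}L .
\]
The coefficients of the $C_y$ are positive and add up to $\frac1{X+1}$, so this sum has absolute value at most $\frac1{2s(X+1)}<\frac12$.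
\end{proof}

We shall bound lower tails of $\sum_i\psi_L(w_\chi(Z_i))$ by an exponential moment. By Lemma~\ref{lem:log}, $e^{-\theta\psi_L(w)}$ decays like $(L\|w\|)^{-\theta}$, so for $\theta>1$ its average comes from a window of width about $1/L$ around $0$. For a character of order $m$ the variable $w_\chi(Z_i)$ is discrete, with an atom of mass $1/m$ at $0$, where $\psi_L$ vanishes. The next lemma treats both regimes: for large $m$ the window dominates, and for small $m$ the atom does.

\begin{lemma}\label{lem:moment}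
Let $\theta\ge2$ and $m\ge2$, let $U$ be uniform on $\{0,\frac1m,\dots,\frac{m-1}m\}$, and put $\rho_m=\mathbb E\,e^{-\theta\psi_L(U)}$. Then
\begin{itemize}
\item[(i)] $\rho_m\le\dfrac1m+\dfrac{4e^{3/2}}L$ for all $m$;
\item[(ii)] $\rho_m\le\dfrac1m\big(1+4e^{-2\theta}\big)$ if $m\le e^{-7/2}L$.
\end{itemize}
\end{lemma}

\begin{proof}
Put $a=e^{3/2}m/L$. If $\|w\|=j/m$ with $j\ge1$, then Lemma~\ref{lem:log} and $\psi_L\ge0$ give $e^{-\theta\psi_L(w)}\le\min(1,(a/j)^\theta)$. Each value $j/m$ of $\|U\|$ comes from at most two values of $U$. Separating the atom at $0$,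
\[
\rho_m\le\frac1m+\frac2m\,S(a),\qquad S(a)=\sum_{j\ge1}\min\big(1,(a/j)^\theta\big).
\]
The summand is nonincreasing in $j$, so
\[
S(a)\le\int_0^\infty\min\big(1,(a/u)^\theta\big)\,du=a+\frac a{\theta-1}\le2a ,
\]
and $\frac2m\cdot2a=4e^{3/2}/L$ gives (i). Also $S(a)\le a^\theta\sum_jj^{-2}\le2a^\theta$. If $m\le e^{-7/2}L$ then $a\le e^{-2}$, so $S(a)\le2e^{-2\theta}$, which gives (ii).
\end{proof}

\section{The union bound over characters}\label{sec:union}

Let $\chi$ have order $m\ge2$. All fibers of $w_\chi$ have the same size, so $w_\chi(Z_1),\dots,w_\chi(Z_k)$ are independent copies of the variable $U$ in Lemma~\ref{lem:moment}. Markov's inequality applied to $\exp(-\theta\sum_i\psi_L(w_\chi(Z_i)))$ gives, for any $t>0$,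
\begin{equation}\label{eq:markov}
\mathbb P\Big(\frac1k\sum_{i=1}^k\psi_L(w_\chi(Z_i))<t\Big)\le e^{\theta tk}\rho_m^k .
\end{equation}
For large $m$ we have $\rho_m=O(1/L)$, and $L$ equal to a large multiple of $n^{1/k}$ beats the number $n$ of all characters. For small $m$ this is impossible, because $\rho_m\ge1/m$ whatever $L$ is. There we use that characters of small order are few. As $\widehat G\cong G$, and as $mg=0$ has $\gcd(m,m_j)$ solutions $g$ in $\mathbb Z_{m_j}$,
\begin{equation}\label{eq:count}
|\{\chi:\ \chi\text{ has order }m\}|\le|\{g\in G:\ mg=0\}|=\prod_{j=1}^d\gcd(m,m_j)\le m^d .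
\end{equation}
This is the only place where $d$ enters. Under $d\le(1-\beta)k$, the count $m^d$ against the probability $m^{-k}$ leaves a margin $m^{-\beta k}$, which is weakest at $m=2$. The margin has to absorb two factors. The factor $(1+4e^{-2\theta})^k$ from Lemma~\ref{lem:moment}(ii) forces $\theta$ to be of order $\log(1/\beta)$ for small $\beta$, and the factor $e^{\theta tk}$ forces $t$ to be of order $\beta/\theta$. This is the origin of $\beta/\log(1/\beta)$.

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
If $\beta k<4$ the claimed bound exceeds $1$, so assume $\beta k\ge4$. Put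
\[
L=\lceil104\,n^{1/k}\rceil\le105\,n^{1/k},\qquad\theta=2+\log(1/\beta),\qquad t=\frac{\beta\log2}{4\theta},
\]
so that $e^{\theta t}=2^{\beta/4}$. Let $\mathcal E$ be the event that $\frac1k\sum_i\psi_L(w_\chi(Z_i))\ge t$ for every $\chi\ne1$. On $\mathcal E$, Proposition~\ref{prop:criterion} with $a_x=1/x$ and $K=L$ gives
\[
\Phi_*\ge\frac t{2L}\ge\frac{\beta\log2}{840\,\theta}\,n^{-1/k}\ge c_\beta\,n^{-1/k},
\]
because $840/\log2<840/0.69<1300$. It remains to show $\mathbb P(\mathcal E^c)\le4\cdot2^{-\beta k/4}$. We sum \eqref{eq:markov} over $\chi\ne1$, split according to the order $m$.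

\emph{Orders $m\le e^{-7/2}L$.} Here $4e^{-2\theta}=4e^{-4}\beta^2\le\beta/4$, since $e^4>16$ and $\beta<1$. Lemma~\ref{lem:moment}(ii), the inequality $1+u\le e^u$ and $e^{1/4}\le2^{1/2}\le m^{1/2}$ give
\[
\rho_m^k\le m^{-k}e^{\beta k/4}\le m^{-k+\beta k/2}.
\]
By \eqref{eq:count} there are at most $m^{(1-\beta)k}$ characters of order $m$. With $\sigma=\beta k/2\ge2$, these orders contribute at most
\[
2^{\beta k/4}\sum_{m\ge2}m^{-\sigma}\le2^{\beta k/4}\Big(2^{-\sigma}+\int_2^\infty u^{-\sigma}du\Big)=2^{\beta k/4}\,2^{-\sigma}\Big(1+\frac2{\sigma-1}\Big)\le3\cdot2^{-\beta k/4}.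
\]

\emph{Orders $m>e^{-7/2}L$.} Lemma~\ref{lem:moment}(i), with $e^{7/2}<34$ and $4e^{3/2}<18$, gives
\[
\rho_m\le\frac{e^{7/2}+4e^{3/2}}L\le\frac{52}L\le\tfrac12\,n^{-1/k},
\]
so $\rho_m^k\le2^{-k}/n$. There are at most $n$ such characters, and they contribute at most $2^{\beta k/4-k}\le2^{-\beta k/4}$.

The two contributions add up to at most $4\cdot2^{-\beta k/4}$.
\end{proof}

\section{The group $\mathbb Z_2^d$ and binary codes}\label{sec:codes}

The union bound is tightest for characters of order $2$, and \eqref{eq:count} is an equality up to the trivial character for $G=\mathbb Z_2^d$, $m=2$. This is the place to look for extremal behavior. Here $n^{-1/k}=2^{-d/k}\ge\frac12$ when $d\le k$, so the question is whether $\Phi_*$ stays bounded below.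

Let $G=\mathbb Z_2^d$. Every character takes values $\pm1$, so $w_\chi(z)\in\{0,\frac12\}$. For $\chi\ne1$ let $A=\ker\chi$, a set of size $n/2$. Then $b_A(z)=|A|$ if $\chi(z)=-1$ and $b_A(z)=0$ otherwise, so by \eqref{eq:phi}
\begin{equation}\label{eq:weight}
\Phi_*\le\Phi(\ker\chi)=\frac1k\,|\{i:\ \chi(Z_i)=-1\}| .
\end{equation}
The right side is $1/k$ times the number of nonzero coordinates, or \emph{weight}, of the vector $v_\chi=(2w_\chi(Z_i))_{i\le k}\in\mathbb F_2^k$. The map $\chi\mapsto v_\chi$ is linear on $\widehat G\cong\mathbb F_2^d$. If it is not injective, some $\chi\ne1$ has $v_\chi=0$, and $\Phi_*=0$. Otherwise its image $C$ is a $d$-dimensional subspace of $\mathbb F_2^k$, that is, a binary linear code of length $k$ and dimension $d$. Its \emph{minimum distance} $D$ is the least weight of a nonzero element of $C$, which is also the least Hamming distance between two distinct elements, and \eqref{eq:weight} says $\Phi_*\le D/k$.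

For example, if $k=d$ and the map is injective, then $C=\mathbb F_2^k$ and $D=1$. So $\Phi_*\le1/k$ for every $Z$, while $n^{-1/k}=\frac12$. For $k$ slightly larger than $d$ we use the \emph{Hamming bound}: with $r=\lfloor(D-1)/2\rfloor$ we have $2r<D$, so the Hamming balls of radius $r$ about the $2^d$ elements of $C$ are disjoint, and
\begin{equation}\label{eq:hamming}
\sum_{j=0}^r\binom kj\le2^{k-d}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Since $k\ge1/\beta\ge16$, we have $d\ge15$, so $n\geq2$. We may assume that $\chi\mapsto v_\chi$ is injective, and we use the notation above. Put $u=r/k$ and $u_0=4\beta/\log_2(1/\beta)$. We claim that $u<u_0$. This is trivial if $r=0$, so let $r\ge1$. From $D\le k$ we get $u<\frac12$. We have $\binom kr=\prod_{i=0}^{r-1}\frac{k-i}{r-i}\ge(k/r)^r$, and $k-d\le\beta k+1\le2\beta k$ because $\beta k\ge1$. Taking logarithms in \eqref{eq:hamming} and dividing by $k$,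
\[
h(u)\le2\beta,\qquad\text{where }h(u)=u\log_2(1/u).
\]
The function $h$ increases on $(0,1/e]$ and decreases on $[1/e,1]$. On $[1/e,\frac12]$ it is therefore at least $h(\frac12)=\frac12>2\beta$, which forces $u<1/e$. Since $\beta\le1/16$ we have $\log_2(1/\beta)\ge4$. Hence $u_0\le\beta<1/e$, and $\log_2(1/u_0)\ge\log_2(1/\beta)$ gives $h(u_0)\ge4\beta>h(u)$. As $h$ increases on $(0,1/e]$, the claim follows.

Now $D\le2r+2$, so
\[
\Phi_*\le\frac Dk\le2u_0+\frac2k=\frac{8\beta}{\log_2(1/\beta)}+\frac2k ,
\]
and $1\le2n^{-1/k}$ completes the proof.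
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:range}]
(a) The condition $k\ge(1+\delta)d$ is $d\le(1-\beta)k$ with $\beta=\delta/(1+\delta)$. Theorem~\ref{thm:lower} applies, with $c=c_\beta$.

(b) For $k\ge256$ take $\beta=k^{-1/2}$ and $d=\lfloor k-\sqrt k\rfloor$ in Theorem~\ref{thm:sharp}; then $\beta\le1/16$ and $\beta k\ge1$. We have $d<k$, $k/d\to1$ and $\log k/\log n=\log k/(d\log2)\to0$, and the factor $16\beta/\log_2(1/\beta)+4/k$ tends to $0$.

(c) The lower bound is Theorem~\ref{thm:lower}. For the upper bound fix $\beta\le1/16$ and $c>16\beta/\log_2(1/\beta)$, and let $k\to\infty$ in Theorem~\ref{thm:sharp}. The resulting sequence has $d\le(1-\beta)k$, $n\to\infty$ and $\log k/\log n\to0$, since $d\ge\frac{15}{16}k-1$. For large $k$ we have $16\beta/\log_2(1/\beta)+4/k<c$, so $\Phi_*<c\,n^{-1/k}$ with probability $1$. Hence $c^*(\beta)\le16\beta/\log_2(1/\beta)$. Finally, $\log(1/\beta)\ge\log16>2$ gives $c_\beta\ge\beta/(2600\log(1/\beta))$, so the two bounds are of the same order.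
\end{proof}

\begin{thebibliography}{9}
\bibitem{HOT} Jonathan Hermon and Sam Olesker-Taylor, \emph{Supplementary Material for Random Cayley Graphs Project}, arXiv:1810.05130 (2018).
\end{thebibliography}
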